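# Isotropic submodules in the Alexander modules of positive knots

## Positive knots, Alexander modules, Blanchfield pairings

Throughout, $\Lambda=\mathbb Q[t,t^{-1}]$, a bar denotes the involution $t\mapsto t^{-1}$, and $\zeta_n$ is a primitive $n$-th root of unity.

**Definition (positive knot).** A knot $K\subset S^3$ is *positive* if it has a diagram in which all crossings are positive. The closure of a braid word in the generators $\sigma_i$, without inverses, is such a diagram; a knot arising this way is a *positive braid knot*. Example: $T_{2,3}$, the closure of $\sigma_1^3$.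

**Definition (Alexander module).** Let $X$ be the exterior of $K$, $\bar X$ its infinite cyclic cover, and $t$ the generator of the deck group given by the meridian. Then $A(K)=H_1(\bar X;\mathbb Q)$ is a finitely generated torsion $\Lambda$-module. Its order is the Alexander polynomial $\Delta_K$, normalized to have no negative exponents and $\Delta_K(0)\ne0$; its degree is $d(K)$. Recall that $\Delta_K\in\mathbb Z[t]$, that $\Delta_K(1)=\pm1$, and that $\Delta_K(-1)$ is odd. Example: with $\delta(t)=t-1+t^{-1}$ we have $A(T_{2,3})=\Lambda/\delta$. This is the field $\mathbb Q(\zeta_6)=\mathbb Q(\sqrt{-3})$, and the bar is complex conjugation on it.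

**Definition (Blanchfield pairing).** Represent $x,y\in A(K)$ by cycles such that $x$ misses all translates of $y$, choose $0\ne f\in\Lambda$ with $fx=\partial F$, and put
$$\mathrm{Bl}(x,y)=\frac1f\sum_{i}(F\cdot t^iy)\,t^i\ \in\ \mathbb Q(t)/\Lambda. \tag{1}$$
This is independent of the choices. It is linear in $x$, conjugate-linear in $y$, Hermitian ($\mathrm{Bl}(y,x)=\overline{\mathrm{Bl}(x,y)}$), and non-singular: the adjoint map to the (conjugated) dual $\operatorname{Hom}_\Lambda(A(K),\mathbb Q(t)/\Lambda)$ is an isomorphism. With the other common convention the two variables are exchanged; nothing below depends on this.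

Example, used constantly: for the trefoil, $\delta\cdot 1=0$ gives $\mathrm{Bl}(1,1)=c(t)/\delta$. Since $\bar\delta=\delta$ and $\mathrm{Bl}$ is Hermitian, $c\equiv\bar c$ mod $\delta$, so $c$ lies in the fixed field $\mathbb Q$ of complex conjugation on $\Lambda/\delta$. Changing $c(t)$ by a multiple of $\delta$ changes nothing in $\mathbb Q(t)/\Lambda$, and non-singularity excludes $c=0$. Hence
$$\mathrm{Bl}(1,1)=\frac{c}{\delta(t)},\qquad c\in\mathbb Q^\times. \tag{2}$$

**Definition ($\mathbb Q$-anisotropic).** A submodule $P\subset A(K)$ is *isotropic* if $\mathrm{Bl}(P,P)=0$. The knot $K$ is *$\mathbb Q$-anisotropic* if $A(K)$ has no nonzero isotropic $\Lambda$-submodule. By sesquilinearity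
$$\mathrm{Bl}(\lambda v,\mu v)=\lambda\bar\mu\,\mathrm{Bl}(v,v), \tag{3}$$
so it is the same to ask that no $v\neq0$ satisfies $\mathrm{Bl}(v,v)=0$. Example: the trefoil is $\mathbb Q$-anisotropic, since $\mathrm{Bl}(\lambda,\lambda)=N(\lambda)\,c/\delta$ with $N(\lambda)=\lambda\bar\lambda\in\mathbb Q_{>0}$ for $\lambda\ne0$ in $\mathbb Q(\sqrt{-3})$.

**Definition (isometric structure).** Let $V$ be a Seifert matrix of size $2g$ that is non-singular over $\mathbb Q$. Its isometric structure is $(\mathbb Q^{2g},V+V^T,\tau)$ with $\tau=V^{-1}V^T$. For a positive knot, a minimal genus Seifert surface gives such a $V$. Example: for a trefoil (of one handedness, depending on conventions) $V=\begin{pmatrix}-1&1\\0&-1\end{pmatrix}$, with $\det(tV-V^T)=(1-t)^2+t=t^2-t+1$, and $V+V^T$ is definite. For the trefoil plus its mirror image, $V\oplus(-V)$ has isometry $\tau\oplus\tau$, and the diagonal is an invariant subspace on which the form vanishes.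

Pairing and matrix are linked by a formula (Kearton 1975; Friedl–Powell 2017): up to conventions that are the same for all knots, $\mathrm{Bl}$ is
$$(a,b)\mapsto a^T(t-1)(V-tV^T)^{-1}\,\bar b\qquad\text{on } \Lambda^{2g}/(tV-V^T)\Lambda^{2g}. \tag{4}$$

**Lemma 1.** Let $V$ be a Seifert matrix of $K$, of size $2g$, non-singular over $\mathbb Q$. Then $d(K)=2g$, and $A(K)\cong\mathbb Q^{2g}$ with $t$ acting as $\tau$. A $\tau$-invariant subspace $P$ satisfies $\mathrm{Bl}(P,P)=0$ if and only if $V+V^T$ vanishes on $P\times P$.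

*Proof.* The polynomial $\det(tV-V^T)$ is $\Delta_K$ up to units; its leading and constant coefficients are $\det V\ne0$, so its degree $2g$ is $d(K)$. Since $V(t-\tau)=tV-V^T$, the map $a\mapsto Va$ identifies $\Lambda^{2g}/(t-\tau)\cong\mathbb Q^{2g}$ with the module in (4). As $V-tV^T=V(1-t\tau)$ and $V^T=V\tau$, the pairing of constant vectors becomes
$$\mathrm{Bl}(a,b)=(t-1)\,h(t),\qquad h(t)=a^TV\tau(1-t\tau)^{-1}b=\sum_{n\ge0}t^n\,a^TV\tau^{n+1}b .$$
The rational function $h$ is regular at $0$ and vanishes at $\infty$. It has no pole at $t=1$, because $1-\tau=V^{-1}(V-V^T)$ is invertible. So if $(t-1)h\in\Lambda$, then $h$ has no poles in $\mathbb C$, hence is a polynomial vanishing at $\infty$, hence is $0$. Therefore $\mathrm{Bl}(P,P)=0$ iff $a^TV\tau^{n+1}b=0$ for all $a,b\in P$, $n\ge0$. Since $\tau P=P$, this means $a^TVb=0$ for all $a,b\in P$. Finally $a^T(V+V^T)b=a^TV(1+\tau)b$, and $1+\tau=V^{-1}(V+V^T)$ is invertible because $\det(V+V^T)=\pm\Delta_K(-1)\neq0$. So $(1+\tau)P=P$, and $V+V^T$ vanishes on $P$ iff $V$ does. $\square$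

**Definition (satellites, cables).** Let $S$ be a satellite of $C$: a pattern in a solid torus $U$ is placed in a tubular neighborhood of $C$, the longitude of $U$ going to the $0$-framed longitude $\ell$ of $C$. The pattern represents $w$ times the core, where $w$ is the *winding number*; the *pattern knot* is the image of the pattern when $U$ is embedded in $S^3$ as a standard unknotted, untwisted solid torus. The *$(p,q)$-cable* is the curve $p\ell+q\mu$ on the boundary of a neighborhood of $C$; it has $w=p$ and pattern knot $T_{p,q}$. We write $T_{p_1,q_1;\dots;p_n,q_n}$ for the *iterated torus knot*: start with $T_{p_1,q_1}$ and take successively the $(p_i,q_i)$-cable. Always $p_i\ge2$, $q_i\ge1$, $\gcd(p_i,q_i)=1$, $q_1\ge2$. Example: $T_{2,3;5,16}$ is the $(5,16)$-cable of the positive trefoil. Another satellite: a connected sum $J\#C$ is the satellite of $C$ with $w=1$ and pattern knot $J$.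

## The conjecture and what will be proved

Torus knots are $\mathbb Q$-anisotropic (Scharlemann), and so are positive knots with $|\sigma(K)|\ge d(K)-2$, where $\sigma$ is the signature. The following is stated in Joe Boninger, "Positive Knots and Ribbon Concordance", arXiv:2405.08103 (2024).

**Conjecture.** Positive knots are $\mathbb Q$-anisotropic.

It is false.

**Theorem A.** $K=T_{2,3}\#C\#C$ with $C=T_{2,3;5,16}$ is a positive knot (the closure of a positive braid), and $A(K)$ contains a $\Lambda$-submodule $P$ with $\dim_{\mathbb Q}P=2$ and $\mathrm{Bl}(P,P)=0$.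

**Theorem B.**
1. Every $T_{p_1,q_1}$ and every $T_{p_1,q_1;p_2,q_2}$ is $\mathbb Q$-anisotropic.
2. $T_{2,3;25,156;7,27330}$ is not $\mathbb Q$-anisotropic. It is prime, it is a positive braid knot, and it is the knot of an irreducible plane curve singularity. For every $n\ge3$ there are knots of plane branches with $n$ Puiseux pairs that are not $\mathbb Q$-anisotropic.

**Proposition C.** If $K$ is positive and $0\ne P\subset A(K)$ is a submodule with $\mathrm{Bl}(P,P)=0$, then $\dim_{\mathbb Q}P\ge2$, hence $|\sigma(K)|\le d(K)-4$. The bound $\dim P\ge2$ is attained by Theorem A.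

So the number two of cabling stages in Theorem B(1) is optimal.

## One-dimensional submodules do not occur

The smallest conceivable $P$ is a line, and positivity excludes it at once.

*Proof of Proposition C.* **Step 1: no lines.** If $\dim P=1$, then $t$ acts on $P$ by some $\rho\in\mathbb Q^\times$. Since $\Delta_K$ annihilates $A(K)$, $\Delta_K(\rho)=0$. Write $\rho=b/a$ in lowest terms. By Gauss's lemma $at-b$ divides $\Delta_K$ in $\mathbb Z[t]$, so $a-b$ divides $\Delta_K(1)=\pm1$. Thus $a,b$ are consecutive nonzero integers and have the same sign; so $\rho>0$ and $\rho\ne1$. Put $z=\rho^{1/2}-\rho^{-1/2}$, so $z^2=\rho+\rho^{-1}-2>0$. The Conway polynomial $\nabla_K$ is a polynomial in $z^2$ with constant term $1$, and for a positive knot its coefficients are non-negative (Cromwell 1989). Hence $\nabla_K(z)>0$. But $\nabla_K(t^{1/2}-t^{-1/2})$ equals $t^{-d(K)/2}\Delta_K(t)$ up to sign, so $\nabla_K(z)=0$, a contradiction.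

**Step 2: the signature.** Take $V$ from a minimal genus Seifert surface. By Lemma 1, $P$ gives a subspace of dimension $\dim P\ge2$ in a space of dimension $d(K)$ on which $V+V^T$, which is non-degenerate, vanishes. If this form has $n_\pm$ positive and negative squares, a totally isotropic subspace has dimension at most $\min(n_+,n_-)$. So $|\sigma|=d(K)-2\min(n_+,n_-)\le d(K)-4$. $\square$

This recovers the anisotropy of positive knots with $|\sigma|\ge d-2$. Attainment of $\dim P=2$ is Theorem A, proved below.

The next smallest try is $P\cong\Lambda/\delta$. For a sum of $n$ positive trefoils, (2) gives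
$$\mathrm{Bl}(v,v)=\frac c\delta\bigl(N(\lambda_1)+\dots+N(\lambda_n)\bigr),\qquad v=(\lambda_1,\dots,\lambda_n),$$
which is nonzero for $v\neq0$, as a sum of non-negative rationals that are not all $0$. So sums of positive trefoils are anisotropic. We need a positive knot containing a copy of $\Lambda/\delta$ whose coefficient has the opposite sign. Cabling supplies it.

## The Alexander module of a satellite

**Lemma 2** (Livingston–Melvin, *Abelian invariants of satellite knots*, LNM 1167). Let $S$ be a satellite of $C$ with winding number $w\ge1$ and pattern knot $J\subset S^3$. Then, orthogonally,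
$$(A(S),\mathrm{Bl}_S)\cong(A(J),\mathrm{Bl}_J)\oplus\bigl(A(C)\otimes_{\mathbb Q[s^{\pm1}]}\Lambda,\ \mathrm{Bl}_C(t^w)\bigr),\qquad s\mapsto t^w,$$
where $\mathrm{Bl}_C(t^w)$ sends $(x\otimes\lambda,y\otimes\mu)$ to $\lambda\bar\mu\,\mathrm{Bl}_C(x,y)(t^w)$.

*Proof.* **Step 1: the pieces of the cover.** Let $E$ be the exterior of the pattern in the solid torus $U$, and $T=\partial U$, so $X_S=E\cup_TX_C$. Let $\pi:\bar X_S\to X_S$ be the infinite cyclic cover and $\bar E=\pi^{-1}(E)$. The meridian of $S$ lies in $E$ and generates $H_1(X_S)=\mathbb Z$, so $\bar E$ is connected. The meridian of $C$ bounds a meridian disc of $U$, which the pattern meets $w$ times algebraically; so it maps to $w$ times the generator. The longitude $\ell$ bounds a Seifert surface in $X_C$ and maps to $0$. Hence $\pi^{-1}(X_C)$ consists of $w$ copies of $\bar X_C$, permuted cyclically by $t$, and $t^w$ acts on each as the generator $s$. Therefore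
$$H_1(\pi^{-1}X_C;\mathbb Q)=\bigoplus_{i=0}^{w-1}t^iA(C)=A(C)\otimes_{\mathbb Q[s^{\pm1}]}\Lambda .$$
Likewise $\pi^{-1}(T)$ consists of $w$ annuli, one in each copy of $\bar X_C$, whose cores are the translates of a lift $\tilde\ell$ of $\ell$.

**Step 2: Mayer–Vietoris.** Each component of $\pi^{-1}X_C$ contains exactly one component of $\pi^{-1}T$, so $H_0(\pi^{-1}T)\to H_0(\pi^{-1}X_C)$ is an isomorphism. Hence $A(S)$ is the cokernel of $H_1(\pi^{-1}T)\to H_1(\bar E)\oplus H_1(\pi^{-1}X_C)$. The source is generated over $\Lambda$ by $\tilde\ell$, and $\tilde\ell$ bounds a lifted Seifert surface in $\pi^{-1}X_C$. With $M=H_1(\bar E;\mathbb Q)$ and $L=\Lambda\tilde\ell\subset M$ we get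
$$A(S)=(M/L)\oplus(A(C)\otimes\Lambda).$$
Now replace $X_C$ by a solid torus $W$ in which $\ell$ bounds a disc; then $E\cup_TW=X_J$. The cover of $E$ is the same, because $H_1(E)$ is generated by the meridian of the pattern, sent to $1$, and $\ell$, sent to $0$. The preimage of $W$ is $w$ copies of $D^2\times\mathbb R$, with $H_1=0$ and the same $H_0$. The same argument gives $A(J)=M/L$.

**Step 3: the pairing on the companion part.** Let $x,y$ be cycles in one copy of $\bar X_C$. Choose $f(s)\ne0$ and a chain $F$ in that copy with $f(s)x=\partial F$. Then $f(t^w)x=\partial F$ in $\bar X_S$. The translate $t^iy$ lies in another copy unless $w\mid i$, so (1) becomes $\frac1{f(t^w)}\sum_k(F\cdot t^{wk}y)t^{wk}=\mathrm{Bl}_C(x,y)(t^w)$. Sesquilinearity gives the general case.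

**Step 4: orthogonality.** If $x$ lies in one copy of $\bar X_C$ and $y\subset\operatorname{int}\bar E$, then the chain $F$ of Step 3 lies in $\pi^{-1}(X_C)$ and misses every $t^iy$. So $\mathrm{Bl}(x,y)=0$; by sesquilinearity and Hermitian symmetry the two parts are orthogonal.

**Step 5: the pairing on the pattern part.** Let $x,y$ be cycles in $\operatorname{int}\bar E$. As $M/L=A(J)$ is torsion, there are $f\ne0$ and $g$ in $\Lambda$ and a chain $F_E$ in $\bar E$ with $\partial F_E=fx-g\tilde\ell$. To get $F$ with $\partial F=fx$, add $g$ times a lifted Seifert surface (in $\bar X_S$) or $g$ times a lifted disc (in $\bar X_J$). In both cases only $F_E$ meets translates of $y$, so the two pairings agree. $\square$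

For $w=1$ this is additivity under connected sum. If $A(C)=\mathbb Q[s^{\pm1}]/D(s)$ with $\mathrm{Bl}_C(1,1)=g(s)$, the companion part is $\Lambda/D(t^w)$ with $\mathrm{Bl}(1,1)=g(t^w)$. Iterating for cables, orthogonally,
$$A(T_{p_1,q_1;\dots;p_n,q_n})\cong\bigoplus_{i=1}^nA(T_{p_i,q_i})(t^{\,p_{i+1}\cdots p_n}), \tag{5}$$
where $A(\cdot)(t^w)$ abbreviates the second summand of Lemma 2.

**Lemma 3.** Let $C$ be the closure of a positive braid with $c$ crossings. If $q=pc+r$ with $r\ge1$ and $\gcd(r,p)=1$, then the $(p,q)$-cable of $C$ is the closure of a positive braid with $p^2c+r(p-1)$ crossings.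

*Proof.* Replace each strand by $p$ parallel strands in the plane. Each crossing becomes $p^2$ crossings, all positive because parallel strands run in the same direction. Two parallels cross each other twice at every crossing of $C$, so their linking number is $\frac12\cdot2c=c$, and a parallel represents $\ell+c\mu$. Insert $(\sigma_1\cdots\sigma_{p-1})^r$, which is $r/p$ of a positive full twist, into one group of $p$ strands. The closure is the curve $p(\ell+c\mu)+r\mu=p\ell+(pc+r)\mu$, connected since $\gcd(r,p)=1$. $\square$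

## A trefoil and two cables of it: proof of Theorem A

**Step 1: positivity.** $T_{2,3}$ is the closure of $\sigma_1^3$, so $c=3$, and $16=5\cdot3+1$. By Lemma 3, $C=T_{2,3;5,16}$ is a positive braid knot. A connected sum of closures of positive braids on $n_1$ and $n_2$ strands is the closure of a positive braid on $n_1+n_2-1$ strands: let the two braids share one strand. So $K$ is a positive braid knot.

**Step 2: a copy of $\Lambda/\delta$ with the opposite sign.** By Lemma 2 and (2), $A(C)$ has an orthogonal summand $\Lambda/\delta(t^5)$ with $\mathrm{Bl}(1,1)=c/\delta(t^5)$. With $s=t+t^{-1}$ we have $\delta(t)=s-1$ and $t^5+t^{-5}=s^5-5s^3+5s$, so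
$$\delta(t^5)=s^5-5s^3+5s-1=(s-1)(s^4+s^3-4s^2-4s+1)=\delta\,m. \tag{6}$$
Here $m=s^4+s^3-4s^2-4s+1$ satisfies $\bar m=m$, and its value at $s=1$ is $-5$, so $m\equiv-5$ mod $\delta$. Let $x$ be the class of $m$ in this summand. Then $x\ne0$, $\delta x=0$, and
$$\mathrm{Bl}(x,x)=m\bar m\,\frac c{\delta(t^5)}=\frac{c\,m}{\delta}=-\frac{5c}\delta\in\mathbb Q(t)/\Lambda .$$

**What one cable achieves.** With a negative coefficient at hand one would try $T_{2,3}\#C$. Let $y=1\in A(T_{2,3})$. The kernel of $\delta$ in $A(T_{2,3}\#C)$ is spanned by $y$ and $x$ over $\Lambda/\delta$: the other summand $A(T_{5,16})$ has order dividing $t^{80}-1$, which does not vanish at $\zeta_6$, and $\delta(t^5)$ has simple roots, so $\ker\delta$ in $\Lambda/\delta(t^5)$ is $\Lambda x\cong\Lambda/\delta$. We get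
$$\mathrm{Bl}(\lambda y+\mu x,\lambda y+\mu x)=\frac c\delta\bigl(N(\lambda)-5N(\mu)\bigr).$$
The sign obstruction is gone, but an isotropic vector would make $5$ a norm from $\mathbb Q(\zeta_6)$, and it is not one. Indeed $N(a+b\zeta_6)=a^2+ab+b^2$. Suppose $5n^2=a^2+ab+b^2=(a-b)^2+3ab$ with integers, $n\ne0$, $\gcd(a,b,n)=1$. If $3\nmid n$, then $(a-b)^2\equiv2$ mod $3$, impossible. If $3\mid n$, then $3\mid a-b$, hence $9\mid3ab$, hence $3$ divides $a$ or $b$ and so both: a contradiction. The obstruction is now arithmetic, and a third summand removes it.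

**Step 3: three summands.** In $A(K)=A(T_{2,3})\oplus A(C)\oplus A(C)$ let $x_1,x_2$ be the two copies of $x$ and put $v=5y+x_1+2x_2\ne0$. Then
$$\mathrm{Bl}(v,v)=\frac c\delta\bigl(25-5\cdot1-5\cdot4\bigr)=0 .$$
By (3), $P=\Lambda v$ is isotropic. As $\delta v=0\neq v$ and $\Lambda/\delta$ is a field, $P\cong\Lambda/\delta$ and $\dim_{\mathbb Q}P=2$. This proves Theorem A and the last sentence of Proposition C. $\square$

Two obstructions appeared: signs and norms. For Theorem B we meet them at all roots of unity, so we set up the bookkeeping.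

## Residues: from $\mathrm{Bl}$ to Hermitian forms over cyclotomic fields

Let $A$ be an orthogonal sum of cyclic modules $\Lambda/D_k$ with $D_k$ squarefree, $\mathrm{Bl}(1_k,1_k)=g_k$, and $\mathrm{Bl}$ non-singular. Then each summand is non-singular, so $g_k=u_k/D_k$ with $u_k$ a unit modulo $D_k$. Fix $d\ge3$ and put $E=\mathbb Q(\zeta_d)\cong\Lambda/\Phi_d$, $F=E\cap\mathbb R$, $A_d=\ker\Phi_d\subset A$, and $N=N_{E/F}$, so $N(\alpha)=\alpha\bar\alpha$. For a primitive $d$-th root of unity $\zeta=e^{i\theta_0}$ define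
$$r_\zeta(x,y)=\Bigl[\tfrac{t-\zeta}{\zeta}\,\mathrm{Bl}(x,y)\Bigr]_{t=\zeta}\in\mathbb Q(\zeta). \tag{7}$$
Poles are simple since the $D_k$ are squarefree, and elements of $\Lambda$ contribute $0$, so this is well defined.

**Lemma 4.** (i) On $A_d$, $r$ is a skew-Hermitian form over $E$, and $r(x,y)=0$ iff $\mathrm{Bl}(x,y)=0$.

(ii) If exactly $D_1,\dots,D_n$ are divisible by $\Phi_d$, then $(A_d,r)\cong\langle r_1,\dots,r_n\rangle$ over $E$, where $r_k=r_\zeta(1_k,1_k)\ne0$.

(iii) $r_k=iR_k$, where $R_k\in\mathbb R$ is the residue of $g_k(e^{i\theta})$ at $\theta_0$.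

(iv) If $g_k(t)=g(t^w)$, then $r_k$ at $\zeta$ is $\frac1w$ times the residue (7) of $g$ at $\zeta^w$. So $R_k$ has the sign of the residue of $g$ at $\zeta^w$.

*Proof.* (i) As $d\ge3$, $\varphi_d=t^{-\deg\Phi_d/2}\Phi_d$ is symmetric. For $x,y\in A_d$, $\Phi_d\,\mathrm{Bl}(x,y)=0$, so $\mathrm{Bl}(x,y)=g/\varphi_d$ with $g\in\Lambda$, and $r_\zeta(x,y)=g(\zeta)/(\zeta\varphi_d'(\zeta))$. This vanishes iff $\Phi_d\mid g$, i.e. iff $\mathrm{Bl}(x,y)=0$. It is $E$-linear in $x$ and conjugate-linear in $y$. The operator $t\frac d{dt}$ turns symmetric functions into antisymmetric ones, so $\zeta\varphi_d'(\zeta)$ changes sign under conjugation. From $\mathrm{Bl}(y,x)=\bar g/\varphi_d$ we get $r(y,x)=-\overline{r(x,y)}$.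

(ii) In $\Lambda/D_k$ with $\Phi_d\mid D_k$, the kernel of $\Phi_d$ is generated by $m_k=D_k/\Phi_d$ and is one-dimensional over $E$; in the other summands it is $0$. Here $m_k(\zeta)\ne0$ because $D_k$ is squarefree. From $\mathrm{Bl}(m_k,m_k)=m_k\bar m_kg_k$ we get $r(m_k,m_k)=m_k(\zeta)m_k(\zeta^{-1})\,r_k=N(m_k(\zeta))\,r_k$. Rescaling $m_k$ by $m_k(\zeta)^{-1}$ gives the entry $r_k$, and $r_k=u_k(\zeta)/(\zeta D_k'(\zeta))\neq0$. This is one rational expression in $\zeta$, so the different $\zeta$ are the different embeddings of one element of $E$.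

(iii) For $t=e^{i\theta}$ near $\zeta$, $\frac{t-\zeta}\zeta=i(\theta-\theta_0)+O((\theta-\theta_0)^2)$, so $r_k=iR_k$. By (i) and (ii), $r_k$ is a positive multiple of the purely imaginary number $r(m_k,m_k)$, so $R_k$ is real.

(iv) With $\omega=\zeta^w$, $\frac{t^w-\omega}\omega=w\,\frac{t-\zeta}\zeta+O((t-\zeta)^2)$. $\square$

*Example.* Let $d=6$. For the trefoil $g=c/\delta$ and $\zeta\delta'(\zeta)=\zeta-\zeta^{-1}$, so $r=c/(\zeta-\zeta^{-1})$. For its $5$-fold cable, (iv) gives $\frac15\cdot c/(\zeta^5-\zeta^{-5})=-\frac15\,c/(\zeta-\zeta^{-1})$. So the entries are in ratio $1:-\frac15$, which agrees with $1:-5$ above up to the norm $25=N(5)$.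

## Residues of torus knots

**Lemma 5.** Let $T=T_{p,q}$, $\gcd(p,q)=1$, $p,q\ge2$, and $\Delta=\frac{(t^{pq}-1)(t-1)}{(t^p-1)(t^q-1)}$. Its roots are simple and are the roots of unity of order $d$ with $d\mid pq$, $d\nmid p$, $d\nmid q$.

(a) $A(T)\cong\Lambda/\Delta$, with a generator whose residue at a root $\zeta$ is $r=\dfrac u{\zeta\Delta'(\zeta)}$, $u$ a unit of $\mathbb Z[\zeta]$. Moreover $\zeta\Delta'(\zeta)=\dfrac{pq(\zeta-1)}{(\zeta^p-1)(\zeta^q-1)}$.

(b) There is a sign $\kappa$, the same for all $T_{p,q}$ and all roots, such that for $\zeta=e^{2\pi ix}$ with $x\equiv\frac ap+\frac bq$ mod $1$, $0<a<p$, $0<b<q$,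
$$\operatorname{sign}R=\varepsilon_T(\zeta):=\begin{cases}\ \ \kappa&\text{if }\frac ap+\frac bq>1,\\-\kappa&\text{if }\frac ap+\frac bq<1.\end{cases} \tag{8}$$

*Example.* For $T_{2,3}$: $\frac16\equiv\frac12+\frac23=\frac76>1$ and $\frac56=\frac12+\frac13<1$. So $\varepsilon=\kappa$ at $x=\frac16$ and $-\kappa$ at $x=\frac56$.

*Proof.* The statement about roots is read off the formula: $t^p-1$ and $t^q-1$ share only the root $1$. The representation $x\equiv\frac ap+\frac bq$ exists and is unique by the Chinese remainder theorem.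

**Step 1: the integral module, for (a).** Write $\Lambda_{\mathbb Z}=\mathbb Z[t^{\pm1}]$. The knot group is $\langle a,b\mid a^p=b^q\rangle$ with $a\mapsto t^q$, $b\mapsto t^p$. The Fox derivatives of $a^pb^{-q}$ form the row
$$\Bigl(\tfrac{t^{pq}-1}{t^q-1},\,-\tfrac{t^{pq}-1}{t^p-1}\Bigr)=\Delta\cdot\Bigl(\tfrac{t^p-1}{t-1},\,-\tfrac{t^q-1}{t-1}\Bigr),$$
which presents $H_1(\bar X,\tilde*;\mathbb Z)$, where $\tilde*$ is the preimage of the base point. Put $[n]=\frac{t^n-1}{t-1}$. From $[n]=[k]+t^k[n-k]$ for $0<k<n$ the ideals $([n],[k])$ and $([k],[n-k])$ agree, so by the Euclidean algorithm $([p],[q])=([1])=\Lambda_{\mathbb Z}$. Hence $([p],-[q])$ is unimodular. A unimodular row $(\alpha,\beta)$ with $\alpha\alpha'+\beta\beta'=1$ is the first row of $\begin{pmatrix}\alpha&\beta\\-\beta'&\alpha'\end{pmatrix}$, of determinant $1$. So $H_1(\bar X,\tilde*;\mathbb Z)\cong\Lambda_{\mathbb Z}\oplus\Lambda_{\mathbb Z}/\Delta$. In the sequence of the pair, $H_1(\bar X;\mathbb Z)$ is the kernel of a map from this module to $H_0(\tilde*)=\Lambda_{\mathbb Z}$,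 which is torsion-free. As $H_1(\bar X;\mathbb Z)$ is torsion, it is exactly the torsion submodule $\Lambda_{\mathbb Z}/\Delta$.

**Step 2: the unit, for (a).** The integral Blanchfield pairing is non-singular (Blanchfield), with values in $\mathbb Q(t)/\Lambda_{\mathbb Z}$, and $\operatorname{Hom}(\Lambda_{\mathbb Z}/\Delta,\mathbb Q(t)/\Lambda_{\mathbb Z})\cong\Delta^{-1}\Lambda_{\mathbb Z}/\Lambda_{\mathbb Z}\cong\Lambda_{\mathbb Z}/\Delta$. So $\mathrm{Bl}(1,1)=u(t)/\Delta$, and the adjoint map is an isomorphism exactly when $u(t)$ is a unit of $\Lambda_{\mathbb Z}/\Delta$. Evaluating at $\zeta$, $u=u(\zeta)$ is a unit of $\mathbb Z[\zeta]$, and the residue is $u/(\zeta\Delta'(\zeta))$. To compute $\zeta\Delta'(\zeta)$, only the vanishing factor $t^{pq}-1$ has to be differentiated, and $t\frac d{dt}$ of it at $\zeta$ is $pq$. This gives the formula.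

**Step 3: signs of residues are signature jumps, for (b).** Use (4) with any Seifert matrix $V$. The conventions are the same for all knots and change all residues at most by one global sign. (Exchanging $t$ and $t^{-1}$ does not change $g=\mathrm{Bl}(1,1)$, which is symmetric modulo $\Lambda$.) Put
$$B(t)=(1-t)V^T+(1-t^{-1})V=(1-t^{-1})(V-tV^T).$$
Then (4) reads $\mathrm{Bl}(a,b)=-(1-t)(1-t^{-1})\,a^TB^{-1}\bar b$. On $|t|=1$ the factor $(1-t)(1-t^{-1})$ is $|1-t|^2$, and $B(e^{i\theta})$ is an analytic family of Hermitian matrices. Its determinant is $(1-t^{-1})^{2g}\det(V-tV^T)$, so it has a simple zero at a root $\zeta=e^{i\theta_0}$ of $\Delta$. If $\ker B(e^{i\theta_0})$ had dimension $k$, then in a basis starting with $k$ kernel vectors $k$ columns would be divisible by $\theta-\theta_0$, and the determinant by $(\theta-\theta_0)^k$; hence $k=1$. So near $\theta_0$ there is exactly one small eigenvalue $\lambda(\theta)$. It is simple, hence analytic, as is its rank-one orthogonal projection $\Pi(\theta)$, and $B^{-1}=\lambda^{-1}\Pi+(\text{analytic})$.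 The determinant is $\lambda$ times a nonvanishing function, so $\lambda'(\theta_0)\ne0$. Therefore the residue of $\mathrm{Bl}(a,a)$ at $\theta_0$ is
$$-\,|1-\zeta|^2\ \frac{a(\zeta)^T\,\Pi(\theta_0)\,\overline{a(\zeta)}}{\lambda'(\theta_0)},$$
whose numerator $a^T\Pi\bar a$ is $\ge0$. For a generator $a$ of $A(T)$ the residue is nonzero by (a), so its sign is $-\operatorname{sign}\lambda'(\theta_0)$. This is $-\frac12$ times the jump of the Levine–Tristram signature $\operatorname{sign}B(e^{i\theta})$ as $\theta$ increases through $\theta_0$.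

**Step 4: the jumps, for (b).** By Litherland (*Signatures of iterated torus knots*, LNM 722, Prop. 1), up to a universal sign, the signature of $T_{p,q}$ at a non-root $e^{2\pi ix}$, $0<x<1$, is $N_1-N_2$. Here $N_1$ is the number of pairs $(a,b)$, $0<a<p$, $0<b<q$, with $x-1<\frac ap+\frac bq<x$ mod $2$, and $N_2$ is the number of other pairs. Since $\frac ap+\frac bq\in(0,2)$, the condition for $N_1$ is $\frac ap+\frac bq\in(0,x)\cup(x+1,2)$. As $x$ increases through $x_0$, a pair with sum $x_0<1$ enters $N_1$, and a pair with sum $x_0+1>1$ leaves $N_1$. At a root exactly one pair is involved, so the jump is $+2$ in the first case and $-2$ in the second, times the universal sign. With Step 3 this is (8). (Check for $T_{2,3}$, with sums $\frac56,\frac76$: $N_1-N_2$ is $0$ for $x<\frac16$, $-2$ for $\frac16<x<\frac56$, and $0$ for $x>\frac56$.) $\square$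

## At most two cabling stages: proof of Theorem B(1)

**Step 1: reduction to rank two.** This step turns an isotropic submodule into a norm equation. Let $A=A(T_{p_2,q_2})\oplus A(T_{p_1,q_1})(t^{p_2})$, the module given by (5), or just $A=A(T_{p_1,q_1})$ in the one-stage case. The summands are cyclic of orders $\Delta_{T_{p_2,q_2}}$ (which is $1$ if $q_2=1$) and $\Delta_{T_{p_1,q_1}}(t^{p_2})$. The second is squarefree: $\Delta_{T_{p_1,q_1}}$ has simple nonzero roots, so the derivative $p_2t^{p_2-1}\Delta_{T_{p_1,q_1}}'(t^{p_2})$ does not vanish at its roots. All roots are roots of unity, so the orders are squarefree products of cyclotomic polynomials $\Phi_d$, and $d\ne1,2$ because $\Delta_K(\pm1)\ne0$. Hence $A=\bigoplus_{d\ge3}A_d$, every submodule is the sum of its intersections with the $A_d$, and a nonzero isotropic submodule contains some $0\ne v\in A_d$ with $r(v,v)=0$.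

If $\dim_EA_d=1$, then $r(v,v)=N(\alpha)r_1\ne0$ for some $\alpha\in E^\times$, a contradiction. So torus knots are anisotropic, and so is the two-stage knot if $q_2=1$. There remains $\dim_EA_d=2$, $A_d\cong\langle r_1,r_2\rangle$, with $r_1$ from the companion and $r_2$ from $T_{p_2,q_2}$. An isotropic vector satisfies $N(\alpha_1)r_1+N(\alpha_2)r_2=0$ with $\alpha_1,\alpha_2$ not both zero, hence both nonzero, so
$$-r_1/r_2\in N_{E/F}(E^\times). \tag{9}$$
We shall show that (9) is impossible.

**Step 2: the shape of $d$.** As $\Phi_d\mid\Delta_{T_{p_2,q_2}}$, we have $d\mid p_2q_2$, $d\nmid p_2$, $d\nmid q_2$, so $d=d_1d_2$ with coprime $d_1=\gcd(d,p_2)>1$, $d_2=\gcd(d,q_2)>1$. The number $\zeta^{p_2}$ has order $d_2$ and is a root of $\Delta_{T_{p_1,q_1}}$, so likewise $d_2=ee'$ with coprime $e=\gcd(d_2,p_1)>1$, $e'=\gcd(d_2,q_1)>1$. Thus $d_1,e,e'\ge2$ are pairwise coprime, and $d_2\ge6$.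

**Step 3: the sign condition.** Norms from $E$ are positive at every embedding, and $r_1/r_2=R_1/R_2$. So (9) forces $R_1,R_2$ to have opposite signs at every $\zeta$ of order $d$. Write $\zeta=e^{2\pi i(u+v)}$ with $u=\frac i{d_1}$, $v=\frac j{d_2}$ in $(0,1)$ and $i,j$ units mod $d_1,d_2$; all pairs of units occur. Since $u$ is a multiple of $\frac1{p_2}$ and $v$ a multiple of $\frac1{q_2}$, Lemma 5(b) says that $R_2$ has sign $\kappa$ iff $u+v>1$. By Lemma 4(iv), $R_1$ has sign $\varepsilon_{T_{p_1,q_1}}(\zeta^{p_2})=\varepsilon_{T_{p_1,q_1}}(e^{2\pi ip_2v})$, because $p_2u\in\mathbb Z$. This depends only on $v$. Hence: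
$$\text{for each }v,\text{ the truth of } u+v>1\text{ is independent of }u\text{ and opposite to that of }\varepsilon_{T_{p_1,q_1}}(e^{2\pi ip_2v})=\kappa. \tag{10}$$

**Lemma 6.** Condition (10) implies $\{d_1,e,e'\}=\{2,3,5\}$; in particular $d=30$.

*Proof, case $d_1\ge3$.* Compare $u=\frac1{d_1}$ and $u=1-\frac1{d_1}$ in (10). Either both sums exceed $1$ or both are less than $1$. So every $v=j/d_2$, $j$ a unit, satisfies $v<\frac1{d_1}\le\frac13$ or $v>1-\frac1{d_1}\ge\frac23$. We test units near the middle.

- If $d_2$ is odd, then $d_2\ge15$, and the unit $j=\frac{d_2-1}2$ gives $\frac13<v<\frac12$, a contradiction.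
- If $4\mid d_2$, then $d_2\ge12$. The number $j=\frac{d_2}2-1$ is odd, and a common divisor with $d_2$ divides $d_2-2j=2$, so $j$ is a unit. It gives $v=\frac12-\frac1{d_2}\in[\frac5{12},\frac12)$, a contradiction.
- If $d_2\equiv2$ mod $4$, then $j=\frac{d_2}2-2\ge1$ is odd, and a common divisor with $d_2$ divides $d_2-2j=4$, so $j$ is a unit. It gives $v=\frac12-\frac2{d_2}<\frac12$, so $v<\frac1{d_1}\le\frac13$ and $d_2<12$, i.e. $d_2\in\{6,10\}$. For $d_2=6$: $\frac16<\frac1{d_1}$ and $\gcd(d_1,6)=1$ give $d_1=5$. For $d_2=10$: $\frac3{10}<\frac1{d_1}$ and $\gcd(d_1,10)=1$ give $d_1=3$.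

As $d_2=ee'$ with $e,e'$ coprime and $\ge2$, the three numbers are $2,3,5$.

*Case $d_1=2$.* Now $u=\frac12$ and $e,e'$ are odd. Lemma 5(b) is symmetric in $p,q$, so we may assume $e<e'$. As $d_2\mid q_2$, $p_2$ is invertible mod $d_2$; let $\alpha,\beta$ be its inverses mod $e$ and mod $e'$. Write $p_2v\equiv\frac ae+\frac b{e'}$ with units $0<a<e$, $0<b<e'$; all pairs occur. Multiplying by an inverse of $p_2$ mod $d_2$ gives $v=\{\alpha\frac ae+\beta\frac b{e'}\}$, where $\{\cdot\}$ is the fractional part. Since $u+v>1$ means $v>\frac12$ (and $v\neq\frac12$ as $d_2$ is odd), (10) reads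
$$\tfrac ae+\tfrac b{e'}>1\iff\bigl\{\alpha\tfrac ae+\beta\tfrac b{e'}\bigr\}<\tfrac12 . \tag{11}$$

*First, $e=3$.* For $b=1$ the left side is false for all $a$, since $\frac ae+\frac1{e'}\le1-\frac1e+\frac1{e'}<1$. So $\{\alpha\frac ae+\frac\beta{e'}\}\in(\frac12,1)$ for all units $a$. As $\alpha a$ runs over all units mod $e$, the unit points of $\frac1e\mathbb Z/\mathbb Z$ all lie in one open half circle. If $e\ge5$, the unit points $\pm\frac1e,\pm\frac{e-1}{2e}$ cut the circle into arcs of lengths $\frac2e,\frac{e-3}{2e},\frac1e,\frac{e-3}{2e}$, all less than $\frac12$. But points in an open half circle leave a complementary arc of length at least $\frac12$ free, a contradiction. So $e=3$, and $e'\ge5$ is coprime to $6$.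

*Second, $e'=5$.* Put $a=1$ in (11); the left side becomes $\frac b{e'}>\frac23$. Let $z=\{\frac{\beta b}{e'}\}$, which is never a multiple of $\frac13$.

- If $\alpha\equiv1$ mod $3$, the right side $\{\frac13+z\}<\frac12$ means $z\in(\frac23,1)\cup(0,\frac16)$. Multiplication by $\beta$ permutes the units mod $e'$, so there are as many units with fraction in $(\frac23,1)$ as with fraction in $(\frac23,1)\cup(0,\frac16)$. Hence no unit fraction lies in $(0,\frac16)$. So $\frac1{e'}\ge\frac16$, and $e'=5$.
- If $\alpha\equiv-1$ mod $3$, the right side $\{\frac23+z\}<\frac12$ means $z\in(\frac13,\frac56)$. The units $\frac{e'\pm1}2$ have fractions $\frac12\pm\frac1{2e'}\in[\frac25,\frac35]\subset(\frac13,\frac56)$ and are negatives of each other mod $e'$. So their preimages under multiplication by $\beta$ are $b$ and $e'-b$, and both $\frac b{e'}$ and $1-\frac b{e'}$ exceed $\frac23$, which is impossible.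

Hence $(d_1,e,e')=(2,3,5)$ up to the order of $e,e'$. $\square$

*Signs alone do not suffice.* Consider $T_{2,3;25,156}$ and $d=30$, so $d_1=5$, $d_2=6$. Let $e^{2\pi iy}$ have order $30$, $y\equiv\frac i5+\frac j6$ with $1\le i\le4$, $j\in\{1,5\}$. If $j=5$ the sum is at least $\frac15+\frac56>1$; if $j=1$ it is at most $\frac45+\frac16<1$. So
$$\varepsilon_{T_{25,156}}(e^{2\pi iy})=\kappa\text{ if }j=5,\quad-\kappa\text{ if }j=1. \tag{12}$$
On the other hand $25y\equiv5i+\frac{25j}6\equiv\frac j6$, and by the example after Lemma 5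
$$\varepsilon_{T_{2,3}}(e^{2\pi i\cdot25y})=\kappa\text{ if }j=1,\quad-\kappa\text{ if }j=5. \tag{13}$$
The signs are opposite at every root of order $30$. So a second argument is needed for $\{2,3,5\}$, as with the norm $5$ above.

**Step 4: the valuation at $5$.** This step contradicts (9) in the remaining case. Here $E=\mathbb Q(\zeta_{30})=\mathbb Q(\zeta_{15})$. The prime $5$ is inert in $\mathbb Q(\zeta_3)$ (it has order $2$ mod $3$) and totally ramified in $\mathbb Q(\zeta_5)$. So $E$ has a unique prime $\mathfrak P$ above $5$, with ramification index $4$; let $\nu$ be its valuation. We need the following values.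

- By uniqueness $\nu(\bar x)=\nu(x)$, so $\nu(N(x))=2\nu(x)$ is even.
- For rational $m\ne0$, $\nu(m)\in4\mathbb Z$.
- For a root of unity $\omega\ne1$ in $E$, $\nu(\omega-1)=1$ if $\omega$ has order $5$, since $\omega-1$ generates the prime of $\mathbb Q(\zeta_5)$ above $5$ and $E/\mathbb Q(\zeta_5)$ is unramified there. For order $2$ or $3$ it is $0$, since the norm of $\omega-1$ to $\mathbb Q$ is a power of $2$ or $3$ up to sign. For orders $6,10,15,30$ it is $0$, since $\omega-1$ is a unit when the order is not a prime power.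

By Lemma 5(a) and Lemma 4(iv), with $\eta=\zeta^{p_2}$ of order $d_2\in\{6,10,15\}$,
$$r_2=\text{unit}\cdot\frac{(\zeta^{p_2}-1)(\zeta^{q_2}-1)}{p_2q_2(\zeta-1)},\qquad r_1=\text{unit}\cdot\frac{(\eta^{p_1}-1)(\eta^{q_1}-1)}{p_2\,p_1q_1(\eta-1)} .$$
Here $\zeta^{q_2}$ has order $d/d_2=d_1$, while $\eta^{p_1}$ has order $d_2/e=e'$ and $\eta^{q_1}$ has order $e$; the factors $\zeta^{p_2}-1=\eta-1$ and $\zeta-1$ are units. Writing $[\,\cdot\,]$ for $1$ if the statement is true and $0$ otherwise, modulo $2$
$$\nu(r_2)\equiv[d_1=5],\qquad\nu(r_1)\equiv[e=5]+[e'=5].$$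
Exactly one of $d_1,e,e'$ is $5$, so $\nu(-r_1/r_2)$ is odd. This contradicts (9). Hence Theorem B(1). $\square$

## Three stages: proof of Theorem B(2)

Rank two fails at a finite place even when the signs are right. For rank three the finite places impose no condition, just as a third summand rescued Theorem A. So we cable $T_{2,3;25,156}$ once more, arranging that the new torus knot vanishes at the same roots. Let $K=T_{2,3;25,156;7,27330}$.

**Step 1: topology of $K$.** A cable with winding number $\ge2$ of a nontrivial knot is prime, so $K$ is prime. For positivity apply Lemma 3 twice. First, $T_{2,3}$ has a positive braid with $3$ crossings and $156=25\cdot3+81$ with $\gcd(81,25)=1$, so $T_{2,3;25,156}$ has one with $25^2\cdot3+81\cdot24=3819$ crossings. Next, $27330=7\cdot3819+597$ and $7\nmid597$, so $K$ is a positive braid knot. Iterated torus knots with $q_{i+1}>p_ip_{i+1}q_i$ are knots of plane branches (Eisenbud–Neumann, *Three-dimensional link theory…*, App. to Ch. I). Here $156>2\cdot25\cdot3=150$ and $27330>25\cdot7\cdot156=27300$.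

**Step 2: a common root of order $210$.** By (5), orthogonally,
$$A(K)=A(T_{7,27330})(t)\oplus A(T_{25,156})(t^7)\oplus A(T_{2,3})(t^{175}).$$
All summands are cyclic of squarefree order, as in Step 1 of the previous proof. Let $d=210$, $E=\mathbb Q(\zeta_{210})$, $F=E\cap\mathbb R$, and let $\zeta$ be any primitive $210$-th root of unity. All three orders vanish at $\zeta$:

- $27330=30\cdot911$ is not divisible by $7$, so $210\mid7\cdot27330$, $210\nmid7$, $210\nmid27330$;
- $\zeta^7$ has order $30$, and $30\mid25\cdot156=3900$, $30\nmid25$, $30\nmid156$;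
- $\zeta^{175}$ has order $210/35=6$.

So $\dim_EA_{210}=3$, with form $\langle r_1,r_2,r_3\rangle$, $r_k=iR_k$, in the order of the summands.

**Step 3: signs of the last two summands.** Write $\zeta^7=e^{2\pi iy}$, with $y$ as in (12). By Lemma 4(iv), $R_2$ has sign $\varepsilon_{T_{25,156}}(e^{2\pi iy})$, and since $\zeta^{175}=e^{2\pi i\cdot25y}$, $R_3$ has sign $\varepsilon_{T_{2,3}}(e^{2\pi i\cdot25y})$. By (12) and (13) these are opposite at every primitive $210$-th root $\zeta$.

**Step 4: an isotropic vector.** Choose $0\ne\eta\in E$ with $\bar\eta=-\eta$. Then $h=\eta r$ is a non-degenerate Hermitian form of rank $3$ over $E/F$, and $x\mapsto h(x,x)$ is a non-degenerate quadratic form of dimension $6$ over $F$. The field $F$ is totally real, and its real places correspond to the pairs $\{\zeta,\bar\zeta\}$; over each of them $E$ becomes $\mathbb C$, and $h$ becomes $i\eta(\zeta)\langle R_1,R_2,R_3\rangle$ with $i\eta(\zeta)$ real and nonzero. By Step 3 this is indefinite, so the quadratic form is isotropic at all real places. A quadratic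 form of dimension $\ge5$ is isotropic at every non-archimedean place. By the Hasse–Minkowski theorem there is $0\ne v\in A_{210}$ with $h(v,v)=0$. Then $r(v,v)=0$, so $\mathrm{Bl}(v,v)=0$ by Lemma 4(i), and by (3) $P=\Lambda v$ is a nonzero isotropic submodule. So $K$ is not $\mathbb Q$-anisotropic.

**Step 5: more stages.** Isotropic submodules survive cabling. Let $0\ne P\subset A(C)$ be isotropic, and take a cable of $C$ with winding number $w$. Since $\Lambda$ is free over $\mathbb Q[s^{\pm1}]$, $P\otimes\Lambda\subset A(C)\otimes\Lambda$ is nonzero. By Lemma 2 its pairing takes the values $\lambda\bar\mu\,\mathrm{Bl}_C(x,y)(t^w)$ with $\mathrm{Bl}_C(x,y)\in\mathbb Q[s^{\pm1}]$, so it is isotropic. Start from $K$ and iterate with $q_{i+1}>p_ip_{i+1}q_i$ and $\gcd(p_{i+1},q_{i+1})=1$, for instance $q_{i+1}=p_ip_{i+1}q_i+1$. For every $n\ge3$ this gives knots of plane branches with $n$ Puiseux pairs that are not $\mathbb Q$-anisotropic. $\square$
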